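\title{The largest irreducible subcube partitions have density two thirds}

\begin{abstract}
A partition of $\{0,1\}^n$ into subcubes is irreducible if no proper subfamily with more than one member has a subcube as its union. Let $\mu(n)$ be the largest number of parts of such a partition. We prove that $\mu(n)\le\frac{2n-1}{3n-1}2^n$ for all $n\ge2$ and that $\mu(n)\ge\bigl(\frac23-O(n^{-1/3}(\ln n)^{5/2})\bigr)2^n$. Hence $\mu(n)/2^n\to\frac23$, which disproves the conjecture that $\mu(n)=\frac58 2^n$ for all $n\ge5$. We also show that a nearly optimal partition consists of about $2^n/3$ points and about $2^n/3$ edges. The upper bound is a double count. The lower bound starts from a nearly perfect matching between the vertices of Hamming weight $1$ and $2$ modulo $3$ and bounds the number of parts that are lost when the resulting partition is coarsened to an irreducible one.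
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{subcube} of $\{0,1\}^n$ is a set obtained by prescribing the values of some coordinates, the \emph{fixed} ones, and leaving the others \emph{free}. We write it as a string in $\{0,1,*\}^n$ with a star in each free position; its \emph{dimension} is the number of stars. A subcube is \emph{proper} if it is not the whole cube. A \emph{subcube partition} is a partition of $\{0,1\}^n$ into subcubes, called its \emph{parts}, and its \emph{size} is the number of parts. The partition is \emph{reducible} if some proper subfamily of parts, with more than one member, has a subcube as its union, and \emph{irreducible} otherwise. A subfamily is proper exactly when its union is not the whole cube, so a partition is irreducible if and only if no proper subcube is the union of two or more parts.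

In a reducible partition several parts can be merged into one subcube: in $0*,\,10,\,11$ the last two parts merge into $1*$. An irreducible partition admits no merge except the one that produces the whole cube. Small parts are easy to merge, and two neighboring single vertices always merge, so irreducibility works against fineness. We ask how fine an irreducible partition can be. Let $\mu(n)$ be the maximum size of an irreducible subcube partition of $\{0,1\}^n$.

\begin{example}\label{ex:pinwheel}
The partition $000,\ 111,\ {*}01,\ 1{*}0,\ 01{*}$ of $\{0,1\}^3$, drawn in Figure~\ref{fig:pinwheel}, is irreducible. A one-dimensional subcube that is a union of two parts consists of two adjacent single vertices, and $000$ and $111$ are not adjacent. A two-dimensional subcube has the form $\{x:x_i=b\}$; it contains exactly one of the two vertices of the part with a star in position $i$, so it is not a union of parts. Thus $\mu(3)\ge5=\frac58 2^3$.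
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.6,yscale=1.1]
\node[draw,circle,inner sep=1pt] (a) at (0,0) {$000$};
\node (b1) at (-1,1) {$100$};
\node (b2) at (0,1) {$010$};
\node (b3) at (1,1) {$001$};
\node (c1) at (-1,2) {$110$};
\node (c2) at (0,2) {$101$};
\node (c3) at (1,2) {$011$};
\node[draw,circle,inner sep=1pt] (d) at (0,3) {$111$};
\draw[gray] (a)--(b1) (a)--(b2) (a)--(b3) (b1)--(c2) (b2)--(c1) (b3)--(c3) (c1)--(d) (c2)--(d) (c3)--(d);
\draw[line width=1.8pt] (b1)--(c1) (b2)--(c3) (b3)--(c2);
\end{tikzpicture}
\caption{An irreducible partition of $\{0,1\}^3$ into five parts, with the vertices arranged by Hamming weight. The two circled vertices, of weight divisible by $3$, are single parts. The three thick edges $1{*}0$, $01{*}$, ${*}01$ are the other parts; they match weight $1$ to weight $2$ and use each coordinate direction once.}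
\label{fig:pinwheel}
\end{figure}

The density $\frac58$ of this example cannot be beaten in low dimension: Theorem~\ref{thm:main}(a) below gives $\mu(2)\le2$, $\mu(3)\le5$, $\mu(4)\le\lfloor112/11\rfloor=10$ and $\mu(5)\le\lfloor288/14\rfloor=20$, and each of these numbers is at most $\frac582^n$. This makes $\frac58$ a natural guess. The problem that we study is the conjecture in the paper of Filmus, Hirsch, Kurz, Ihringer, Riazanov, Smal and Vinyals~\cite{FHKIRSV} that
\[
\mu(n)=\tfrac58\,2^n\qquad\text{for every } n\ge5 .
\]
We show that it is false and determine the asymptotic value of $\mu(n)$.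

\begin{theorem}\label{thm:main}
\leavevmode
\begin{itemize}
\item[(a)] For every $n\ge2$, $\ \mu(n)\le\dfrac{2n-1}{3n-1}\,2^n<\dfrac23\,2^n$.
\item[(b)] There is an absolute constant $C$ such that $\ \mu(n)\ge\Bigl(\dfrac23-C\,n^{-1/3}(\ln n)^{5/2}\Bigr)2^n$ for every $n\ge2$.
\end{itemize}
\end{theorem}

Consequently $\mu(n)/2^n\to\frac23$; the constant $\frac23$ is sharp and is never attained for $n\ge2$. Since $\frac23>\frac58$, we have $\mu(n)>\frac582^n$ for all sufficiently large $n$, so the conjecture fails. The argument is asymptotic and does not identify the smallest $n$ at which it fails.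

The proof of the upper bound also describes the partitions that come close to it.

\begin{theorem}\label{thm:structure}
Let $n\ge2$ and $\varepsilon>0$. Consider an irreducible subcube partition of $\{0,1\}^n$ of size at least $(\frac23-\varepsilon)2^n$, and let $a_d$ be the number of its $d$-dimensional parts. Then
\[
\bigl(\tfrac13-2\varepsilon\bigr)2^n\le a_0\le\tfrac13\,2^n\qquad\text{and}\qquad a_1\ge\bigl(\tfrac13-2\varepsilon\bigr)2^n .
\]
\end{theorem}

In particular the parts of dimension $0$ and $1$ cover $a_0+2a_1\ge(1-6\varepsilon)2^n$ vertices.

Section~\ref{sec:upper} proves Theorems~\ref{thm:main}(a) and~\ref{thm:structure}. Sections~\ref{sec:mod3} and~\ref{sec:closed} reduce Theorem~\ref{thm:main}(b) to the construction of a matching with three properties, Sections~\ref{sec:arith} and~\ref{sec:sparse} build its two ingredients, and Section~\ref{sec:end} combines them.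

\medskip
\noindent\textbf{Notation.} We write $[n]=\{1,\dots,n\}$, $|x|$ for the Hamming weight (number of ones) of $x\in\{0,1\}^n$, and $x\oplus e_i$ for $x$ with coordinate $i$ flipped. Vertices $x$ and $x\oplus e_i$ are \emph{adjacent}, and the one-dimensional subcube $\{x,x\oplus e_i\}$ is an \emph{edge in direction $i$}. The zero-dimensional parts of a partition are its \emph{points}. A \emph{matching} is a set of pairwise disjoint edges.

\section{The upper bound}\label{sec:upper}

Fix $n\ge2$ and an irreducible partition of $\{0,1\}^n$ with $a_d$ parts of dimension $d$. Every part other than a point has at least two vertices, so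
\begin{equation}\label{eq:size}
\text{size}\ \le\ a_0+\tfrac12(2^n-a_0)=2^{n-1}+\tfrac12a_0 ,
\end{equation}
and it remains to bound $a_0$. No two points are adjacent: their union would be an edge, which is a proper subcube because $n\ge2$. This is the only consequence of irreducibility, and the only use of $n\ge2$, in this section. (For $n=1$ the partition $0,\,1$ is irreducible, so $\mu(1)=2$ and the bound of Theorem~\ref{thm:main}(a) fails.)

A cube of dimension $d\ge1$ splits into $2^{d-1}$ edges in a common direction, so a set of pairwise nonadjacent vertices occupies at most half of it. Applied to the whole cube, this gives $a_0\le2^{n-1}$ and size at most $\frac342^n$. That bound ignores how the remaining vertices are covered. If the points were all vertices of even weight, the odd vertices would be pairwise nonadjacent and could not be covered by parts of positive dimension. The next lemma makes this quantitative by applying the same observation to the translates of each part.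

\begin{lemma}\label{lem:points}
We have $a_0\le\dfrac{n-1}{3n-1}\,2^n<\dfrac13\,2^n$.
\end{lemma}

\begin{proof}
We count the $na_0$ pairs $(u,j)$ with $u$ a point and $j\in[n]$. The vertex $u\oplus e_j$ is adjacent to a point, so it is not a point, and it lies in a part $C$ of some dimension $d\ge1$. The coordinate $j$ is fixed in $C$, for otherwise $u\in C$. Now fix a part $C$ of dimension $d\ge1$ and one of its $n-d$ fixed coordinates $j$. The points $u$ with $u\oplus e_j\in C$ lie in the translate $C\oplus e_j$, a $d$-dimensional subcube, and are pairwise nonadjacent, so there are at most $2^{d-1}$ of them. Therefore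
\begin{equation}\label{eq:count}
na_0\le\sum_{d\ge1}a_d\,(n-d)\,2^{d-1}\le\frac{n-1}2\sum_{d\ge1}a_d\,2^d=\frac{n-1}2\,(2^n-a_0).
\end{equation}
Multiplying by $2$ and rearranging gives $(3n-1)a_0\le(n-1)2^n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
By \eqref{eq:size} and Lemma~\ref{lem:points}, the size is at most
\[
2^n\Bigl(\frac12+\frac{n-1}{2(3n-1)}\Bigr)=\frac{4n-2}{2(3n-1)}\,2^n=\frac{2n-1}{3n-1}\,2^n ,
\]
and $3(2n-1)<2(3n-1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
The upper bound on $a_0$ is Lemma~\ref{lem:points}. By \eqref{eq:size}, $2^{n-1}+\frac12a_0\ge(\frac23-\varepsilon)2^n$, which is the lower bound on $a_0$. Let $f_0=a_0/2^n\le\frac13$ and $f_1=2a_1/2^n$ be the fractions of vertices covered by points and by edges. The remaining vertices lie in parts with at least four vertices, so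
\[
\tfrac23-\varepsilon\le f_0+\tfrac12f_1+\tfrac14(1-f_0-f_1)=\tfrac14+\tfrac34f_0+\tfrac14f_1\le\tfrac12+\tfrac14f_1 .
\]
Hence $f_1\ge\frac23-4\varepsilon$, that is, $a_1\ge(\frac13-2\varepsilon)2^n$.
\end{proof}

\section{Hamming weight modulo three}\label{sec:mod3}

Equality in \eqref{eq:count} tells us what to construct. It holds when all parts are points or edges and each translate $C\oplus e_j$ of an edge part along a fixed coordinate contains exactly one point. Example~\ref{ex:pinwheel} has this property: the translates of ${*}01$ are ${*}11\ni111$ and ${*}00\ni000$, and the other two edges are obtained from this one by a cyclic shift of the coordinates. There the points are the vertices of weight divisible by $3$, and this choice makes sense in every dimension.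

For $r=0,1,2$ let
\[
W_r=\{x\in\{0,1\}^n:|x|\equiv r\pmod3\}.
\]
Adjacent vertices have weights that differ by $1$, so no two vertices of $W_0$ are adjacent. A \emph{main edge} is an edge $\{x,y\}$ with $x\in W_1$ and $y\in W_2$. Since $|y|=|x|-1$ would put $y$ in $W_0$, a main edge always has the form $\{x,x\oplus e_q\}$ with $x\in W_1$ and $x_q=0$: its lower end is in $W_1$ and its upper end is in $W_2$. Translating a main edge along a coordinate $j\ne q$ changes both weights by $+1$ or both by $-1$, so the residues $(1,2)$ become $(2,0)$ or $(0,1)$, and the translate has exactly one vertex in $W_0$. This is the equality condition. Moreover each class has about a third of the vertices, in every subcube.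

\begin{lemma}\label{lem:classes}
If $Q$ is a $d$-dimensional subcube and $r\in\{0,1,2\}$, then $\dfrac{2^d-2}3\le|Q\cap W_r|\le\dfrac{2^d+2}3$.
\end{lemma}

\begin{proof}
Let $a$ be the number of coordinates fixed to $1$ in $Q$. Then $|Q\cap W_r|=\sum_{j\equiv\rho}\binom dj$ with $\rho=r-a$, the congruence being modulo $3$. Let $\omega=e^{2\pi i/3}$. The average of $\omega^{k(j-\rho)}$ over $k=0,1,2$ is $1$ if $j\equiv\rho$ and $0$ otherwise, so the sum equals $\frac13\sum_{k=0}^2\omega^{-k\rho}(1+\omega^k)^d$. The term $k=0$ is $2^d$. The other two terms have modulus $1$, because $1+\omega=e^{\pi i/3}$ and $1+\omega^2=e^{-\pi i/3}$.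
\end{proof}

Let $M$ be a matching of main edges. Let $P_M$ be the subcube partition whose parts are the edges of $M$ and, as points, all vertices not covered by $M$. Each edge of $M$ uses a vertex of $W_1$, so Lemma~\ref{lem:classes} gives
\begin{equation}\label{eq:PM}
|P_M|=2^n-|M|\ge2^n-\tfrac13(2^n+2)=\tfrac23(2^n-1).
\end{equation}
Thus $P_M$ always has enough parts. The difficulty is that it is usually reducible. Let $Z$ be the set of vertices of $W_1\cup W_2$ not covered by $M$; we call them \emph{defects}. For $n\ge2$ every vertex of $W_1\cup W_2$ other than $11\cdots1$ has a neighbor in $W_0$ (change a $1$ to $0$ in a vertex of $W_1$, a $0$ to $1$ in a vertex of $W_2$), so a defect creates two adjacent points. Defects cannot be avoided: a matching without defects pairs the vertices of weight $1$ with those of weight $2$, which forces $n=\binom n2$, that is, $n=3$. We therefore do not try to make $P_M$ irreducible. We merge parts until nothing more can be merged, and bound the loss.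

A \emph{coarsening} of a subcube partition $P$ is a subcube partition each of whose parts is a union of parts of $P$.

\begin{lemma}\label{lem:coarsen}
Every subcube partition $P$ with at least two parts has an irreducible coarsening with at least two parts.
\end{lemma}

\begin{proof}
Among the coarsenings of $P$ with at least two parts ($P$ itself is one), let $P'$ have the fewest parts. Suppose that a proper subcube $Q$ is the union of two or more parts of $P'$. Replacing these parts by $Q$ gives a coarsening of $P$ with fewer parts, and it still has at least two parts because $Q$ is proper. This contradicts the choice of $P'$.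
\end{proof}

\section{Closed subcubes and the cost of merging}\label{sec:closed}

Throughout this section $M$ is a matching of main edges with defect set $Z$. An edge \emph{crosses} a subcube $Q$ if exactly one of its ends lies in $Q$. A subcube is \emph{closed} if it is a union of parts of $P_M$; equivalently, no edge of $M$ crosses it. The parts of a coarsening of $P_M$ are closed, so we need to know which subcubes can be closed. The main idea of the lower bound is that the imbalance between consecutive binomial coefficients, which rules out a defect-free matching of the whole cube, also acts inside every closed subcube: apart from one exception, a closed subcube that contains more than one part must contain defects, and many of them. If defects are rare, merges are rare.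

The idea is already visible for $d=2$. Let $Q$ be a closed square whose lowest vertex has weight $a$. If $a\equiv0$, the two middle vertices are in $W_1$ and can be matched only to the top vertex, so one of them is a defect. If $a\equiv1$, the two middle vertices are in $W_2$ and can be matched only to the bottom vertex, so again one is a defect. If $a\equiv2$, the bottom vertex is in $W_2$ and has nothing below it in $Q$, so it is a defect. Every closed square contains a defect.

In general, let $Q$ be a closed subcube of dimension $d$. Its \emph{lowest vertex} $v$ has all free coordinates equal to $0$. Put $a=|v|$ and $\ell(Q)=|Q\cap Z|$, and let $\pi(Q)$ be the number of parts of $P_M$ inside $Q$. For $j\in\mathbb Z$, \emph{level $j$} of $Q$ is the set $L_j$ of vertices of $Q$ of weight $a+j$; it has $\binom dj$ elements, with $\binom dj=0$ for $j\notin\{0,\dots,d\}$. Suppose that $a+j\equiv1\pmod3$. A vertex of $L_j\setminus Z$ is in $W_1$ and is matched to a vertex of weight one larger, which lies in $Q$ because $Q$ is closed. A vertex of $L_{j+1}\setminus Z$ is in $W_2$ and is matched to a vertex of $Q$ of weight one smaller. So $M$ defines a bijection between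 $L_j\setminus Z$ and $L_{j+1}\setminus Z$, and $\binom d{j+1}-\binom dj=|L_{j+1}\cap Z|-|L_j\cap Z|$. Hence
\begin{equation}\label{eq:balance}
\ell(Q)\ge\Bigl|\binom d{j+1}-\binom dj\Bigr|\qquad\text{for every integer $j$ with } a+j\equiv1\pmod3 .
\end{equation}

The exception mentioned above is a copy of Example~\ref{ex:pinwheel}. A \emph{pinwheel} of $M$ is a closed three-dimensional subcube without defects whose lowest vertex is in $W_0$. Its bottom and top vertices are in $W_0$, hence are points, and its six middle vertices are covered by three edges of $M$ inside it. So $\pi(Q)=5$ for a pinwheel $Q$.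

\begin{lemma}\label{lem:nodefect}
A closed subcube $Q$ with $\ell(Q)=0$ has $\pi(Q)=1$ or is a pinwheel.
\end{lemma}

\begin{proof}
If $d=0$, then $\pi(Q)=1$. Let $d\ge1$, and choose $j\in\{-1,0,1\}$ with $a+j\equiv1$. By \eqref{eq:balance}, $\binom dj=\binom d{j+1}$. For $j=-1$ this reads $0=1$, which is false. For $j=0$ it reads $1=d$; then $v\in W_1\setminus Z$ is matched inside $Q$, so $Q\in M$ and $\pi(Q)=1$. For $j=1$ it reads $d=\binom d2$, so $d=3$; here $a\equiv0$, and $Q$ is a pinwheel.
\end{proof}

If $Q$ contains a defect, we apply \eqref{eq:balance} near the middle level, where the binomial coefficients are largest. The two middle coefficients may be equal, and then we move three levels away.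

\begin{lemma}\label{lem:defect}
A closed subcube $Q$ of dimension $d$ with $\ell(Q)\ge1$ satisfies $2^d\le22(d+1)(d+2)\,\ell(Q)$.
\end{lemma}

\begin{proof}
For $d=0$ the claim is $1\le44\,\ell(Q)$, and for $1\le d\le6$ we have $2^d\le64<132\le22(d+1)(d+2)$. Let $d\ge7$ and $m=d+1\ge8$. For $1\le i\le m-1$ we have $\binom di=\binom mi\frac{m-i}m$ and $\binom d{i-1}=\binom mi\frac im$, so \eqref{eq:balance} with $j=i-1$ gives
\[
\ell(Q)\ge\binom mi\frac{|m-2i|}m\qquad\text{whenever } a+i\equiv2\pmod3 .
\]
The interval $[\frac m2-\frac32,\frac m2+\frac32]$ contains three consecutive integers, so it contains an $i$ with the required residue; if this $i$ equals $\frac m2$, replace it by $\frac m2+3$. Then $i\ne\frac m2$ and $|i-\frac m2|\le3$. Thus $|m-2i|\ge1$, and $1\le i\le m-1$ because $m\ge8$.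

We bound $\binom mi$ from below. Let $i'=\max(i,m-i)$, so that $\binom mi=\binom m{i'}$ and $\lceil\frac m2\rceil\le i'\le\frac m2+3$. The coefficient $\binom m{\lceil m/2\rceil}$ is the largest of $m+1$ numbers with sum $2^m$, so it is at least $2^m/(m+1)$. We reach $i'$ from $\lceil\frac m2\rceil$ in at most three steps $u\to u+1$ with $u\le\frac m2+2$, and each step multiplies the coefficient by
\[
\frac{m-u}{u+1}\ge\frac{m/2-2}{m/2+3}=\frac{m-4}{m+6}\ge\frac27 .
\]
Since $(2/7)^3=8/343\ge1/43$, we get $\binom mi\ge\frac{2^m}{43(m+1)}$ and
\[
\ell(Q)\ge\frac{2^m}{43\,m(m+1)}=\frac{2^{d+1}}{43(d+1)(d+2)}\ge\frac{2^d}{22(d+1)(d+2)}.\qedhere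
\]
\end{proof}

By Lemma~\ref{lem:defect}, a defect in a merged part of dimension $d$ is charged for $O(d^2)$ lost parts. Our matching will have about $2^nn^{-1/3}$ defects, up to a logarithmic factor, so we cannot afford $d$ of order $n$; we need all closed proper subcubes to have small dimension. The following proposition collects the three requirements.

\begin{proposition}\label{prop:reduction}
Let $n\ge2$, let $D\ge1$ be an integer and $\tau\ge0$. Let $M$ be a matching of main edges with defect set $Z$ such that
\begin{itemize}
\item[(i)] every proper subcube of dimension at least $D$ is crossed by an edge of $M$;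
\item[(ii)] every family of pairwise disjoint pinwheels of $M$ has at most $\tau$ members.
\end{itemize}
Then $\mu(n)\ge\frac23(2^n-1)-4\tau-22D(D+1)\,|Z|$.
\end{proposition}

\begin{proof}
By \eqref{eq:PM}, $P_M$ has at least two parts. Let $P'$ be the irreducible coarsening given by Lemma~\ref{lem:coarsen}. Its parts are closed and, since there are at least two, proper; by (i) they have dimension at most $D-1$. We have
\[
|P_M|-|P'|=\sum_{Q\in P'}\bigl(\pi(Q)-1\bigr).
\]
By Lemma~\ref{lem:nodefect}, among the parts with $\ell(Q)=0$ only pinwheels contribute. Each contributes $4$, and they are pairwise disjoint, so their total is at most $4\tau$. A part with $\ell(Q)\ge1$ and dimension $d\le D-1$ contributes at most $2^d\le22D(D+1)\ell(Q)$ by Lemma~\ref{lem:defect}, and $\sum_{Q\in P'}\ell(Q)=|Z|$. Now use $\mu(n)\ge|P'|$ and \eqref{eq:PM}.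
\end{proof}

\section{A nearly perfect matching with few pinwheels}\label{sec:arith}

We use two textbook facts.
\begin{itemize}
\item \emph{K\"onig's edge-coloring theorem.} The edge set of a bipartite graph $H$ of maximum degree $\Delta$ is a union of $\Delta$ matchings. Hence, if all degrees are at most a real number $\Delta'>0$, then $H$ has a matching with at least $e(H)/\Delta'$ edges, where $e(H)$ is the number of edges.
\item \emph{Hoeffding's inequality.} If $S$ is a sum of $\beta$ independent uniform $\{0,1\}$-valued random variables and $t>0$, then $\Pr[\,|S-\beta/2|>t\,]\le2e^{-2t^2/\beta}$.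
\end{itemize}
K\"onig's theorem produces a nearly perfect matching in a nearly regular bipartite graph, but it says nothing about which edges are chosen, and so nothing about pinwheels. We therefore apply it to a subgraph $G$ of the graph of main edges that is still nearly regular and in which the three edges of a pinwheel are rarely present together. In Figure~\ref{fig:pinwheel} the vertices $e_1,e_2,e_3$ are matched in directions $2,3,1$: the directions form a cycle. We assign residues modulo $N$ to the coordinates and define $G$ so that each step along such a cycle adds the same residue $\sigma$. Closing the cycle then forces $3\sigma=0$.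

\medskip
\noindent\textbf{Parameters.} From now on $n\ge8$. Any four consecutive integers include one that is congruent to $1$ or $5$ modulo $6$, so there is an integer $N$ coprime to $6$ with $n^{1/3}\le N<n^{1/3}+4$. Put
\[
\beta=\lfloor n/N\rfloor,\qquad t=\sqrt{\beta\ln n}.
\]
Since $n^{1/3}\ge2$, we have $N\le3n^{1/3}\le n$ and $n/N\ge n^{2/3}/3\ge1$. Using $\lfloor y\rfloor\ge y/2$ for $y\ge1$, we get
\begin{equation}\label{eq:params}
\beta\ge\tfrac16n^{2/3},\qquad\frac t\beta=\sqrt{\frac{\ln n}\beta}\le\sqrt{6\ln n}\;n^{-1/3}.
\end{equation}

\medskip
\noindent\textbf{The graph $G$.} Choose pairwise disjoint \emph{blocks} $B_k\subseteq[n]$, $k\in\mathbb Z_N$, each of size $\beta$. Define $w_i\in\mathbb Z_N$ by $w_i=k$ for $i\in B_k$ and $w_i=0$ if $i$ lies in no block, and let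
\[
s(x)=\sum_{i=1}^nx_iw_i\in\mathbb Z_N .
\]
The $N$ sets $V_c=\{v:s(v)=-c\}$, $c\in\mathbb Z_N$, partition the cube, so we can fix $c$ with $|V_c|\le2^n/N$. Let $G$ be the bipartite graph on $W_1\cup W_2$ whose edges are the main edges
\[
\{x,x\oplus e_q\}\qquad\text{with } x\in W_1,\quad x_q=0,\quad q\in B_{s(x)+c}.
\]

\begin{lemma}\label{lem:cycle}
Let $M$ be a matching of main edges and $Q$ a pinwheel of $M$ whose three edges belong to $G$. Then the lowest vertex $v$ of $Q$ lies in $V_c$.
\end{lemma}

\begin{proof}
Let $F$ be the set of the three free coordinates of $Q$. For $g\in F$ the vertex $v\oplus e_g$ is matched to $v\oplus e_g\oplus e_{f(g)}$ for some $f(g)\in F\setminus\{g\}$. The three partners are distinct, so the pairs $\{g,f(g)\}$ are distinct. Thus $f$ has no fixed point and no cycle of length $2$. Iterating $f$ leads to a cycle, which must have length $3$, so $f$ is a cyclic permutation of $F$. Put $\sigma=s(v)+c$. Since $v_g=0$, we have $s(v\oplus e_g)=s(v)+w_g$, and the definition of $G$ gives $f(g)\in B_{w_g+\sigma}$, so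
\[
w_{f(g)}=w_g+\sigma\qquad(g\in F).
\]
Summing over $g$ and using that $f$ is a permutation yields $3\sigma=0$ in $\mathbb Z_N$. As $3\nmid N$, we get $\sigma=0$, that is, $s(v)=-c$.
\end{proof}

\begin{remark}
The hypothesis $3\nmid N$ is needed. For $n=N=3$, $B_1=\{1\}$, $B_2=\{2\}$, $B_0=\{3\}$ and $c=1$, the vertices $100,010,001$ have $s(x)+c=2,0,1$, so $G$ consists of the three thick edges of Figure~\ref{fig:pinwheel}, while $s(000)=0\ne-c$.
\end{remark}

Next we compute the degrees in $G$. For $x\in W_1$, the degree is the number of zeros of $x$ in the block $B_{s(x)+c}$. For $y\in W_2$, a main edge at $y$ is $\{y\oplus e_q,y\}$ with $y_q=1$, and $s(y\oplus e_q)=s(y)-w_q$. The edge belongs to $G$ if and only if $q$ lies in a block $B_k$ with $k=s(y)-k+c$, that is,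
\[
2k=s(y)+c\quad\text{in }\mathbb Z_N .
\]
Because $N$ is odd, this equation has exactly one solution $k$, and the degree of $y$ is the number of ones of $y$ in $B_k$. (For even $N$ the equation would have two solutions or none, and every $y$ with $s(y)+c$ odd would be isolated.) So on both sides the degree is the number of zeros or of ones in a single block. It is at most $\beta$, and for most vertices it is close to $\beta/2$.

\begin{lemma}\label{lem:M0}
The graph $G$ has a matching $M_0$ with $|M_0|\ge2^n\Bigl(\dfrac13-\dfrac7n-\dfrac{2t}\beta\Bigr)$.
\end{lemma}

\begin{proof}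
Call $x\in\{0,1\}^n$ \emph{typical} if in every block the number of ones of $x$, and hence also the number of zeros, lies in $[\frac\beta2-t,\frac\beta2+t]$. For a uniformly random $x$ and one block, Hoeffding's inequality bounds the failure probability by $2e^{-2t^2/\beta}=2n^{-2}$. There are $N\le n$ blocks, so at most $\frac2n2^n$ vertices are atypical. A typical vertex of $W_1\cup W_2$ has degree in $[\frac\beta2-t,\frac\beta2+t]$.

Let $X$ be the set of typical vertices of $W_1$, and let $G'$ be the subgraph of $G$ induced on the typical vertices. At least $|X|(\frac\beta2-t)$ edges of $G$ start in $X$, and at most $\frac2n2^n\beta$ edges of $G$ have an atypical end. Hence $e(G')\ge|X|(\frac\beta2-t)-\frac2n2^n\beta$. All degrees in $G'$ are at most $\frac\beta2+t$, so K\"onig's theorem gives a matching $M_0$ with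
\[
|M_0|\ge|X|\,\frac{\beta/2-t}{\beta/2+t}-\frac2n2^n\,\frac\beta{\beta/2+t}\ge|X|\Bigl(1-\frac{4t}\beta\Bigr)-\frac4n2^n .
\]
By Lemma~\ref{lem:classes}, $|X|\ge\frac{2^n-2}3-\frac2n2^n$ and $|X|\le\frac{2^n+2}3\le\frac122^n$. Therefore
\[
|M_0|\ge2^n\Bigl(\frac13-\frac2{3\cdot2^n}-\frac6n-\frac{2t}\beta\Bigr),
\]
and $\frac2{3\cdot2^n}\le\frac1n$.
\end{proof}

The choice of $N$ balances two errors. Pinwheels cost a fraction of order $1/N$, which favors many blocks. Defects cost a fraction of order $t/\beta\approx\sqrt{N\ln n/n}$, up to the factor $D^2$, which favors few large blocks. Up to logarithmic factors the two are equal when $N$ is of order $n^{1/3}$.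

\section{A sparse matching that crosses all large subcubes}\label{sec:sparse}

The matching $M_0$ need not satisfy condition (i) of Proposition~\ref{prop:reduction}. If $N\nmid n$, some coordinate $i$ lies in no block, no edge of $G$ has direction $i$, the two halves $x_i=0$ and $x_i=1$ are closed, and $P_{M_0}$ can be coarsened to two parts. We repair this with a second matching, which is small enough not to disturb $M_0$ much and crosses every large subcube. A random choice works. A proper subcube of dimension $d$ is crossed by about $2^d/3$ disjoint main edges, and if each is selected with probability $n^{-2}$, then $2^d$ of order $n^3$ suffices for a union bound over all $3^n$ subcubes. Put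
\[
D=\lceil\log_2(6n^3+2)\rceil ,
\]
so that $2^D-2\ge6n^3$ and, as $6n^3+2\le8n^3$, $D\le4+3\log_2n$.

\begin{lemma}\label{lem:sparse}
There is a matching $E^*$ of main edges with $|E^*|\le2^n/n$ such that every proper subcube of dimension at least $D$ is crossed by an edge of $E^*$.
\end{lemma}

\begin{proof}
Give the vertices $x$ independent uniform labels $\lambda(x)\in[n]$, and let $E^*$ be the set of main edges $\{x,x\oplus e_i\}$ with $\lambda(x)=\lambda(x\oplus e_i)=i$. A vertex lies on only one edge in the direction of its label, so $E^*$ is a matching. Each main edge is in $E^*$ with probability $n^{-2}$, and events for disjoint edges are independent because they depend on disjoint sets of labels.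

The cube has $n2^{n-1}$ edges, so $\mathbb E|E^*|\le2^n/(2n)$. Markov's inequality, $\Pr[Y\ge b]\le\mathbb EY/b$ for $Y\ge0$ and $b>0$, gives $\Pr[|E^*|>2^n/n]\le\frac12$.

Let $Q$ be a proper subcube of dimension $d\ge D$, and let $i$ be a fixed coordinate of $Q$. If $i$ is fixed to $0$, then for each $x\in Q\cap W_1$ the edge $\{x,x\oplus e_i\}$ is a main edge that crosses $Q$. If $i$ is fixed to $1$, then for each $y\in Q\cap W_2$ the edge $\{y\oplus e_i,y\}$ is a main edge that crosses $Q$. In both cases Lemma~\ref{lem:classes} gives at least $(2^d-2)/3\ge2n^3$ distinct main edges in direction $i$, and distinct edges in the same direction are disjoint. The probability that none of them is in $E^*$ is at most $(1-n^{-2})^{2n^3}\le e^{-2n}$. There are $3^n$ subcubes, so the probability that some proper subcube of dimension at least $D$ is not crossed is at most $(3/e^2)^n<\frac12$. The two failure probabilities add up to less than $1$.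
\end{proof}

\section{Proof of the lower bound}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $n\ge8$, and take $M_0$ from Lemma~\ref{lem:M0} and $E^*$ from Lemma~\ref{lem:sparse}. Let $M$ consist of $E^*$ and all edges of $M_0$ that are disjoint from every edge of $E^*$. Then $M$ is a matching of main edges. We check the hypotheses of Proposition~\ref{prop:reduction} and bound its defect set $Z$.

\emph{Large subcubes.} Since $M\supseteq E^*$, condition (i) holds with the $D$ of Section~\ref{sec:sparse}.

\emph{Pinwheels.} Consider a family of pairwise disjoint pinwheels of $M$. Those that contain an edge of $E^*$ contain different such edges, so there are at most $|E^*|\le2^n/n$ of them. In every other member all three edges belong to $M_0$, hence to $G$, and the lowest vertex lies in $V_c$ by Lemma~\ref{lem:cycle}. Disjoint pinwheels have different lowest vertices, so there are at most $|V_c|\le2^n/N$ of these. Condition (ii) holds with $\tau=2^n(\frac1N+\frac1n)$.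

\emph{Defects.} Each edge of $E^*$ meets at most two edges of $M_0$, so
\[
|M|\ge|E^*|+|M_0|-2|E^*|\ge|M_0|-\frac{2^n}n\ge2^n\Bigl(\frac13-\frac8n-\frac{2t}\beta\Bigr).
\]
By Lemma~\ref{lem:classes}, $|W_1\cup W_2|=2^n-|W_0|\le\frac23(2^n+1)$. Since $M$ covers $2|M|$ of these vertices,
\[
|Z|\le\frac23(2^n+1)-2|M|\le\frac23+2^n\Bigl(\frac{16}n+\frac{4t}\beta\Bigr)\le2^n\Bigl(\frac{17}n+\frac{4t}\beta\Bigr).
\]

Proposition~\ref{prop:reduction} now gives
\[
\frac{\mu(n)}{2^n}\ge\frac23-\frac2{3\cdot2^n}-\frac4N-\frac4n-22D(D+1)\Bigl(\frac{17}n+\frac{4t}\beta\Bigr).
\]
Here $1/N\le n^{-1/3}$, $D(D+1)=O((\ln n)^2)$, and $t/\beta=O(n^{-1/3}(\ln n)^{1/2})$ by \eqref{eq:params}. Every error term is therefore $O(n^{-1/3}(\ln n)^{5/2})$ with an absolute implied constant, which proves the bound for $n\ge8$. For $2\le n\le7$ the quantity $n^{-1/3}(\ln n)^{5/2}$ is positive, so after enlarging $C$ the claimed lower bound is negative and holds trivially.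
\end{proof}

\begin{thebibliography}{9}

\bibitem{FHKIRSV}
Yuval Filmus, Edward Hirsch, Sascha Kurz, Ferdinand Ihringer, Artur Riazanov, Alexander Smal, Marc Vinyals,
\emph{Irreducible subcube partitions},
arXiv:2212.14685 (2022).

\end{thebibliography}
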